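# A $Q$-polynomial graph whose adjacency algebra is not closed under the entrywise product

## 1. Eigenspaces, the adjacency algebra, and two products

Throughout, $\Gamma=(X,\mathcal R)$ is a finite, undirected, connected graph without loops or multiple edges, with diameter $D\ge 1$. We do not assume that $\Gamma$ is distance-regular. Write $n=|X|$, let $A\in \mathrm{Mat}_X(\mathbb R)$ be the adjacency matrix, and let $V=\mathbb R^X$ be the space of column vectors indexed by $X$. The all-ones vector is $\mathbf 1$, the identity matrix is $I$, and the all-ones matrix is $J$.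

Since $A$ is real symmetric, $V$ is the orthogonal direct sum of the eigenspaces of $A$. We number them $V_0,\dots,V_d$ in some order, so $d+1$ is the number of distinct eigenvalues. Let $\theta_i$ be the eigenvalue on $V_i$ and $E_i$ the orthogonal projection onto $V_i$.

**Definition (adjacency algebra).** $M=\mathrm{Span}\{I,A,A^2,\dots\}$ is the algebra of all real polynomials in $A$.

We use three consequences of the spectral theorem.

- $E_0,\dots,E_d$ is a basis of $M$. Indeed $A=\sum_i\theta_iE_i$ gives $p(A)=\sum_i p(\theta_i)E_i$, and each $E_i$ is obtained from an interpolating polynomial. In particular $\dim M=d+1$, and $I,A,\dots,A^d$ is also a basis.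
- A matrix $B$ lies in $M$ if and only if it acts on each $V_i$ as a scalar. If the scalars are $c_i$, then $B=\sum_i c_iE_i$.
- If $B=\sum_i c_iE_i\in M$ satisfies $B^2=B$, then every $c_i$ is $0$ or $1$, so $B$ is a sum of some of the $E_i$.

**Definition (entrywise product).** For vectors, $(u\circ v)(x)=u(x)v(x)$. For matrices, $(B\circ C)(x,y)=B(x,y)C(x,y)$. The matrix $J$ is the identity for $\circ$. We write $B^{\circ\ell}$ for the $\ell$-fold entrywise power, with $B^{\circ 0}=J$.

We say that $M$ is *closed under $\circ$* if $B\circ C\in M$ for all $B,C\in M$.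

*Example (the 4-cycle).* Take vertices $0,1,2,3$ in cyclic order. The eigenvalues are $2,0,-2$, with eigenspaces spanned by $\mathbf 1$, by $\{(1,0,-1,0),(0,1,0,-1)\}$, and by $(1,-1,1,-1)$. Since $A^2=2I+2(J-I-A)$, we get $M=\mathrm{Span}\{I,A,J\}$, and this is closed under $\circ$ because $I\circ A=0$, $A\circ A=A$, $I\circ I=I$.

*Example (closure can fail).* For the path $1-2-3$,
$$A^2=\begin{pmatrix}1&0&1\\0&2&0\\1&0&1\end{pmatrix},\qquad A^2\circ A^2=\begin{pmatrix}1&0&1\\0&4&0\\1&0&1\end{pmatrix},\qquad M=\mathrm{Span}\{I,A,A^2\}.$$
Suppose $A^2\circ A^2=aI+bA+cA^2$. The $(1,3)$ entry gives $c=1$, the $(1,1)$ entry gives $a=0$, and then the $(2,2)$ entry gives $4=a+2c=2$, a contradiction. So $M$ is not closed under $\circ$.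

## 2. $Q$-polynomial orderings

**Definition (entrywise powers of a subspace).** For a subspace $W\subseteq V$ and $\ell\ge1$, let $W^{\circ\ell}$ be the span of all $u_1\circ\cdots\circ u_\ell$ with $u_1,\dots,u_\ell\in W$. Put $W^{\circ0}=\mathbb R\mathbf 1$.

By multilinearity it is enough to multiply vectors from a spanning set of $W$. More generally, for two subspaces, $U\circ W$ denotes the span of all $u\circ w$.

*Example.* Let $w=(1,-1,1,-1)$ and $W=\mathbb Rw$. Then $W^{\circ 2}=\mathbb R\mathbf 1$ and $W^{\circ 3}=W$. The powers themselves need not increase; only the sums $\sum_{\ell\le i}W^{\circ\ell}$ do so automatically.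

**Definition ($Q$-polynomial).** An ordering $V_0,\dots,V_d$ of the eigenspaces of $A$ is $Q$-polynomial if
$$\sum_{\ell=0}^iV_\ell=\sum_{\ell=0}^i(V_1)^{\circ\ell}\qquad(0\le i\le d). \tag{1}$$
The graph $\Gamma$ is $Q$-polynomial if at least one ordering of its eigenspaces is.

At $i=0$, condition (1) says $V_0=\mathbb R\mathbf 1$. So $\mathbf 1$ is an eigenvector, $\Gamma$ is regular with valency $\theta_0$, and $E_0=J/n$; in particular $J\in M$. Once $V_0=\mathbb R\mathbf 1$, condition (1) at $i=1$ is automatic. The content begins at $i=2$.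

*Example (the 4-cycle again).* Take $V_0=\mathbb R\mathbf 1$, $V_1=\mathrm{Span}\{(1,0,-1,0),(0,1,0,-1)\}$, $V_2=\mathbb R(1,-1,1,-1)$. The products of the two spanning vectors are $(1,0,1,0)$, $(0,1,0,1)$ and $0$, so $V_1^{\circ 2}=V_0+V_2$, and (1) holds at $i=2$. This ordering is $Q$-polynomial. Now exchange $V_1$ and $V_2$. With $W=\mathbb R(1,-1,1,-1)$ in position 1, the sum $\mathbb R\mathbf 1+W+W^{\circ2}$ has dimension $2$, not $4$, so that ordering is not $Q$-polynomial.

*Example (not $Q$-polynomial).* For the path $1-2-3$, the vector $\mathbf 1$ is not an eigenvector, so (1) fails at $i=0$ for every ordering.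

## 3. Does the $Q$-polynomial property force closure under $\circ$?

Condition (1) ties the eigenspaces of $A$ to entrywise multiplication of *vectors*. The question asks whether it also ties the algebra $M$ to entrywise multiplication of *matrices*. It comes from Paul Terwilliger, "Distance-regular graphs, the subconstituent algebra, and the $Q$-polynomial property", arXiv:2207.07747 (2022).

**Conjecture.** If $\Gamma$ is $Q$-polynomial, then $B\circ C\in M$ for all $B,C\in M$.

The assumption we are *not* making matters here. If $\Gamma$ is distance-regular, a textbook fact says that its distance matrices form a basis of $M$. These are $0/1$ matrices with disjoint supports, so $M$ is closed. Any failure has to occur outside the distance-regular graphs.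

The conjecture is false.

**Theorem 1.** Let $q\ge3$ be a prime power. The graph $\Gamma_q$ on $2q^3$ vertices defined in Section 7 is connected, vertex-transitive, of diameter $2$, and $Q$-polynomial with $d=3$, but $A\circ A^2\notin M$. Hence the conjecture is false.

We also prove three complements. The conjecture holds when $d\le2$ (Theorem 2), so $d=3$ is the least possible $d$ for a counterexample. There is an exact criterion for closure (Theorem 3). And for $d=3$, $\dim V_3=1$ we determine when closure holds (Theorem 4). The complements come first, because they show what a counterexample has to look like.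

In Sections 4–6, $\Gamma$ is $Q$-polynomial with $Q$-polynomial ordering $V_0,\dots,V_d$.

## 4. At most three eigenspaces, and the triangular prism

**Theorem 2.** If $d\le2$, then $M$ is closed under $\circ$.

*Proof.* Since $D\ge1$, the matrix $A$ is nonzero with zero diagonal, hence not a scalar matrix, so $d\ge1$. Also $|X|\ge2$, so $I$ and $J$ are linearly independent elements of $M$.

If $d=1$, then $\dim M=2$, so $M=\mathrm{Span}\{I,J\}$, which is closed because $I\circ I=I$ and $J$ is the identity for $\circ$.

If $d=2$, then $\dim M=3$. If $A$ were in $\mathrm{Span}\{I,J\}$, then all powers of $A$ would be too, because $J^2=nJ$. That would give $\dim M\le2$, a contradiction. So $M=\mathrm{Span}\{I,J,A\}$, and $I\circ I=I$, $I\circ A=0$, $A\circ A=A$. $\blacksquare$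

For $d=3$ this argument runs out: $I,J,A$ span only three of the four dimensions of $M$, and nothing so far controls the entries of a fourth basis element such as $A^2$. Let us test one graph with $d=3$ by hand.

*Example (the triangular prism).* Take two triangles $X^+$ and $X^-$ joined by a perfect matching. Write vectors as pairs $(a,b)$ with $a,b\in\mathbb R^3$, so $A(a,b)=((J-I)a+b,\ (J-I)b+a)$. Let $S=\{a\in\mathbb R^3:\sum_j a_j=0\}$ and write $\mathbf 1_3=(1,1,1)$. Then
$$V_0=\mathbb R(\mathbf 1_3,\mathbf 1_3),\quad V_1=\{(a,-a):a\in S\},\quad V_2=\{(a,a):a\in S\},\quad V_3=\mathbb R(\mathbf 1_3,-\mathbf 1_3)$$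
have eigenvalues $3,-2,0,1$ and dimensions $1,2,2,1$.

This ordering is $Q$-polynomial. Squaring $(1,-1,0)$ and its cyclic shifts gives $(1,1,0)$ and its cyclic shifts, which span $\mathbb R^3$. So $S\circ S=\mathbb R^3$ and $V_1^{\circ2}=\{(a,a):a\in\mathbb R^3\}=V_0+V_2$, which is (1) at $i=2$. Next, $V_1^{\circ3}=\{(a,-a):a\in\mathbb R^3\circ S\}$, and $\mathbb R^3\circ S=\mathbb R^3$, so $V_3\subseteq V_1^{\circ3}$, which gives (1) at $i=3$.

An edge of a triangle has one common neighbor and an edge of the matching has none. So the prism is not distance-regular, and $A\circ A^2=A_1$, the adjacency matrix of the two triangles. Still, $A_1$ acts as the scalars $2,-1,-1,2$ on $V_0,V_1,V_2,V_3$, so $A_1\in M$. In fact $M$ is closed here, as Theorem 4 will show. Keep this graph in mind: the counterexample will look like it, except that $A_1$ will no longer be a scalar on $V_2$.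

## 5. Entrywise powers of $E_1$: column spaces versus eigenvalues

A natural way to attack the conjecture is to turn (1), a statement about vectors, into a statement about matrices. The bridge is that the column space of $E_1^{\circ\ell}$ is exactly $V_1^{\circ\ell}$. Here is how far that goes.

**Theorem 3.** $M$ is closed under $\circ$ if and only if $E_1^{\circ\ell}\in M$ for $2\le\ell\le d$.

*Proof.* If $M$ is closed, then clearly $E_1^{\circ\ell}\in M$, since $E_1\in M$. Conversely, assume $E_1^{\circ\ell}\in M$ for $2\le\ell\le d$. If $d=1$, apply Theorem 2; so let $d\ge2$.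

**Step 1: column spaces.** The aim is to identify the column space of $E_1^{\circ\ell}$. Write $E_1=CC^t$, where the columns of $C$ form an orthonormal basis of $V_1$. For $\ell\ge1$,
$$E_1(x,y)^\ell=\Big(\sum_jC(x,j)C(y,j)\Big)^\ell=\sum_{j_1,\dots,j_\ell}\ \prod_kC(x,j_k)\ \prod_kC(y,j_k),$$
so $E_1^{\circ\ell}=C_\ell C_\ell^t$, where the columns of $C_\ell$ are the entrywise products of $\ell$-tuples of columns of $C$. For a real matrix $B$, $BB^tv=0$ implies $\|B^tv\|^2=v^tBB^tv=0$, so $BB^t$ and $B^t$ have the same kernel, hence the same rank. So the column space of $BB^t$, which is contained in that of $B$, equals it. Therefore the column space of $E_1^{\circ\ell}$ is that of $C_\ell$, namely $V_1^{\circ\ell}$. For $\ell=0$ it is $\mathbb R\mathbf 1=V_1^{\circ0}$.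

**Step 2: a basis of $M$.** The aim is to show $M=\mathrm{Span}\{E_1^{\circ\ell}:0\le\ell\le d\}$. By (1) the spaces $\sum_{\ell\le i}V_1^{\circ\ell}=\sum_{\ell\le i}V_\ell$ strictly increase for $0\le i\le d$. If for some $i$ with $1\le i\le d$ the matrix $E_1^{\circ i}$ were in $\mathrm{Span}\{E_1^{\circ\ell}:\ell<i\}$, then comparing column spaces would give $V_1^{\circ i}\subseteq\sum_{\ell<i}V_1^{\circ\ell}$, contradicting strict increase. As $E_1^{\circ0}=J\ne0$, the $d+1$ matrices $E_1^{\circ0},\dots,E_1^{\circ d}$ are linearly independent. All lie in $M$: $J\in M$, $E_1\in M$, and the rest by hypothesis. Since $\dim M=d+1$, they form a basis.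

**Step 3: few distinct entries.** The aim is to bound the number of different entries of $E_1$. Every element of $M$ has $\mathbf 1$ as an eigenvector. Apply this to $E_1^{\circ2}\in M$: the $x$-entry of $E_1^{\circ 2}\mathbf 1$ is $\sum_yE_1(x,y)^2=(E_1^2)(x,x)=E_1(x,x)$, and it does not depend on $x$. So $E_1$ has constant diagonal, say $\alpha_0$. Since $I\in M$, Step 2 gives a polynomial $p$ of degree at most $d$ which, applied entrywise to $E_1$, yields $I$. Then $p(\alpha_0)=1$, so $p\ne0$, and every off-diagonal entry of $E_1$ is a root of $p$. Thus $E_1$ has at most $d+1$ distinct entries.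

**Step 4: closure.** The aim is to reduce degrees. By Step 2, any two elements of $M$ are entrywise polynomials in $E_1$, so their entrywise product is an entrywise polynomial in $E_1$, possibly of degree above $d$. By interpolation at the at most $d+1$ values taken by the entries of $E_1$, it agrees entry by entry with a polynomial of degree at most $d$, that is, with an element of $M$. $\blacksquare$

To prove the conjecture by this route one would have to show $E_1^{\circ\ell}\in M$, and this is where it stops. Step 1 says that the *image* of $E_1^{\circ2}$ is $V_1^{\circ2}\subseteq V_0+V_1+V_2$. Membership in $M$ says much more: $E_1^{\circ2}$ must act as a *scalar* on each $V_i$. Condition (1) concerns only which vectors occur in the image, not the eigenvalues with which they occur. If $V_2$ were made of two pieces on which $E_1^{\circ2}$ had different eigenvalues, (1) would not notice. In Section 11 we shall see exactly this happen.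

## 6. Four eigenspaces with $\dim V_3=1$

How could $V_2$ be made of two pieces? When $d=3$ and $\dim V_3=1$ the answer is completely visible. The theorem below uses incidence matrices of symmetric 2-designs, possibly degenerate. For us such a matrix is a square $0/1$ matrix $N$ with constant row and column sums and $NN^t,N^tN\in\mathrm{Span}\{I,J\}$. *Examples:* for the point-line incidence matrix of the Fano plane, $NN^t=2I+J$, since each point is on three lines and two points are on exactly one common line; $N=I$ and $N=J-I$ are degenerate examples.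

**Theorem 4.** Assume $d=3$ and $\dim V_3=1$. Then $\dim V_1\le\dim V_2$, and $M$ is closed under $\circ$ if and only if $\dim V_1=\dim V_2$. In that case
$$A=\begin{pmatrix}\epsilon(J-I)&N\\N^t&\epsilon(J-I)\end{pmatrix},\qquad\epsilon\in\{0,1\},$$
where $N$ is a square incidence matrix with constant row and column sums and $NN^t,N^tN\in\mathrm{Span}\{I,J\}$ (a symmetric 2-design, possibly degenerate).

*Example.* For the prism, $\dim V_1=\dim V_2=2$, $\epsilon=1$ and $N=I$. For the $3$-cube, $\epsilon=0$ and $N=J-I$ of size $4$, because each vertex is adjacent to all vertices of the other parity except its antipode. There the eigenspaces are spanned by the characters of $\mathbb F_2^3$ of weight $0,1,2,3$, with dimensions $1,3,3,1$. Products of two characters of weight $1$ have weight $0$ or $2$, and the product of the three different ones has weight $3$, so the ordering is $Q$-polynomial.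

*Proof.*

**Step 1: $V_3$ is spanned by a $\pm1$ vector.** The aim is to turn $E_3$ into something that acts well under $\circ$. The matrix $(A-\theta_1I)(A-\theta_2I)(A-\theta_3I)$ vanishes on $V_1,V_2,V_3$, so it is a multiple of $E_0=J/n$. Hence $A^3\in\mathrm{Span}\{I,A,A^2,J\}$. The matrices $I$ and $J$ have constant diagonal, $A$ has zero diagonal, and $A^2$ has the valency on its diagonal. So $A^3$ has constant diagonal too, and hence so does every element of $M=\mathrm{Span}\{I,A,A^2,A^3\}$. Let $V_3=\mathbb Rw$. Then $E_3=ww^t/\|w\|^2$ has diagonal entries $w(x)^2/\|w\|^2$, so $w(x)^2$ is constant, and we scale $w$ to have entries $\pm1$. Then $E_3=ww^t/n$, and $w\perp\mathbf 1$. With $\Delta=\mathrm{diag}(w)$ we have $\Delta^2=I$ and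
$$nE_3\circ B=ww^t\circ B=\Delta B\Delta\qquad\text{for every matrix }B. \tag{2}$$

**Step 2: $\Delta V_1\subseteq V_2$.** The aim is the dimension inequality. Let $u,v\in V_1$. Then
- $\langle w\circ u,\mathbf 1\rangle=\langle w,u\rangle=0$;
- $\langle w\circ u,w\rangle=\langle u,w\circ w\rangle=\langle u,\mathbf 1\rangle=0$;
- $\langle w\circ u,v\rangle=\langle w,u\circ v\rangle=0$, because $V_1\circ V_1\subseteq V_0+V_1+V_2$ by (1) and this space is orthogonal to $w$.

So $\Delta u=w\circ u$ is orthogonal to $V_0$, $V_3$ and $V_1$, hence lies in $V_2$. As $\Delta$ is invertible, $\dim V_1\le\dim V_2$.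

**Step 3: closure forces equality.** The aim is the "only if" direction. If $M$ is closed, then by (2) $\Delta E_1\Delta=nE_3\circ E_1\in M$. Since $\Delta$ is symmetric with $\Delta^2=I$, this is the orthogonal projection onto $\Delta V_1$. A projection in $M$ is a sum of some of the $E_i$, so $\Delta V_1$ is a sum of some of the $V_i$. It is nonzero and contained in $V_2$, so $\Delta V_1=V_2$ and $\dim V_1=\dim V_2$.

**Step 4: equality gives the shape of $A$.** The aim is to describe $M$ by explicit matrices. Suppose $\dim V_1=\dim V_2$. Then $\Delta V_1=V_2$, so $\Delta E_1\Delta=E_2$ and $\Delta E_2\Delta=E_1$. Put $G=E_1-E_2$. Then $\Delta G\Delta=-G$, that is, $w(x)w(y)G(x,y)=-G(x,y)$, so $G(x,y)=0$ whenever $w(x)=w(y)$. Since $E_1+E_2=I-E_0-E_3$, we have $M=\mathrm{Span}\{I,J,ww^t,G\}$. Write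
$$A=aI+bJ+c\,ww^t+eG,\qquad e=\tfrac12(\theta_1-\theta_2)\ne0;$$
the value of $e$ comes from $\theta_1E_1+\theta_2E_2=\frac{\theta_1+\theta_2}2(E_1+E_2)+\frac{\theta_1-\theta_2}2G$.

Since $w\perp\mathbf 1$, the blocks $\{w=1\}$ and $\{w=-1\}$ have equal size $n/2$, and $n\ge4$ because there are four eigenspaces, so this size is at least $2$. Inside a block $A$ equals $aI+(b+c)J$. It is $0/1$ with zero diagonal, so $a=-(b+c)$ and $\epsilon:=b+c\in\{0,1\}$, and inside both blocks $A$ is $\epsilon(J-I)$. Let $\hat N$ be the part of $A$ on the positions with $w(x)\ne w(y)$. There $I$ is $0$, $J$ is $1$ and $ww^t$ is $-1$, so $A(x,y)=b-c+eG(x,y)$. As $G$ vanishes elsewhere,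
$$\hat N=eG+\tfrac{b-c}2(J-ww^t). \tag{3}$$
Ordering the vertices with $w=1$ first, $\hat N=\begin{pmatrix}0&N\\N^t&0\end{pmatrix}$ with $N$ a square $0/1$ matrix, and $A$ has the stated form.

**Step 5: equality gives closure.** The aim is the "if" direction. By (3) and $e\ne0$, $M=\mathrm{Span}\{I,J,ww^t,\hat N\}$. This is closed, because $J$ is the identity for $\circ$ and
$$I\circ I=I,\quad I\circ ww^t=I,\quad I\circ\hat N=0,\quad ww^t\circ ww^t=J,\quad ww^t\circ\hat N=-\hat N,\quad\hat N\circ\hat N=\hat N.$$

**Step 6: the design property.** The aim is the statement about $N$. Since $\hat N\in M$, $\mathbf 1$ is an eigenvector of $\hat N$, so the rows of $N$ and the rows of $N^t$ all have the same sum. Also $\hat N^2\in M$, say $\hat N^2=\alpha I+\beta J+\gamma ww^t+\delta\hat N$. Its diagonal blocks are $NN^t$ and $N^tN$, and on these blocks the right side is $\alpha I+(\beta+\gamma)J$. So $NN^t,N^tN\in\mathrm{Span}\{I,J\}$. $\blacksquare$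

So a counterexample with $d=3$, $\dim V_3=1$ is exactly a $Q$-polynomial graph with $\dim V_1<\dim V_2$: the space $V_2$ must contain $\Delta V_1$ *and something more*, with the same eigenvalue of $A$.

## 7. Cliques joined by a bilinear form: the graphs $\Gamma_q$

The prism suggests how to create the extra piece. Replace each of its two triangles by a "side" consisting of $m$ disjoint cliques of size $q$, and join each vertex to exactly one vertex of every clique on the other side. Let $A_1$ be the adjacency matrix of the cliques, $A_3$ that of the edges between sides, and $A=A_1+A_3$.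

Take a function that is constant on cliques, lives on one side, and has total sum zero. Then $A_1$ multiplies it by $q-1$. And $A_3$ kills it: at a vertex on the other side, $A_3$ collects one value from each clique, and these sum to zero. So $A$ has eigenvalue $q-1$ on these functions. Next take functions that sum to zero on each clique. There $A_1=-1$. Suppose we can arrange that $A_3^2$ acts there as $m$. Then the eigenvalues of $A$ are $-1\pm\sqrt m$. The two families share an eigenvalue exactly when $-1+\sqrt m=q-1$, that is, $m=q^2$. So we index the cliques on each side by a plane over $\mathbb F_q$, and a bilinear form will take care of $A_3^2$.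

**Definition (the graph $\Gamma_q$).** Let $q$ be a prime power, $F=\mathbb F_q$, $K=F^2$, $x\cdot y=x_1y_1+x_2y_2$. Let $X=X^+\sqcup X^-$ with $X^\pm=\{(x,g)^\pm:x\in K,\ g\in F\}$, so $|X|=2q^3$. Define $0/1$ matrices by their nonzero entries:

- $A_1$: the pairs $(x,g)^+,(x,g')^+$ with $g\ne g'$, and the pairs $(y,h)^-,(y,h')^-$ with $h\ne h'$;
- $A_3$: the pairs $(x,g)^+,(y,h)^-$, in either order, with $g+h=x\cdot y$.

$\Gamma_q$ is the graph with adjacency matrix $A=A_1+A_3$.

The set of all $(x,g)^\pm$ with $x$ and the sign fixed is called a *fiber*. It is a clique of size $q$. Given $(x,g)^+$ and $y$, there is exactly one $h$ with $g+h=x\cdot y$, so the valency is $q-1+q^2$. *Example:* for $q=3$ there are $54$ vertices in $18$ triangles, nine on each side, and the valency is $2+9=11$.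

From now on $q\ge3$. Sections 8–10 prove Theorem 1.

**Step 1: vertex-transitivity.** The aim is to exhibit enough automorphisms. For $a\in F$ and $u\in K$ consider
$$\begin{aligned}
&(x,g)^+\mapsto(x,g+a)^+,\quad (y,h)^-\mapsto(y,h-a)^-;\\
&(x,g)^+\mapsto(x+u,g)^+,\quad (y,h)^-\mapsto(y,h+u\cdot y)^-;\\
&(x,g)^\pm\mapsto(x,g)^\mp.
\end{aligned}$$
These are bijections that map fibers to fibers, so they preserve $A_1$. They preserve the condition $g+h=x\cdot y$: in the first, $g+h$ is unchanged; in the second, both sides increase by $u\cdot y$; the third uses $x\cdot y=y\cdot x$. Any $(x,g)^+$ goes to any $(x',g')^+$ by the second map with $u=x'-x$ followed by the first with $a=g'-g$, and the third map exchanges the sides. So the group they generate is transitive on $X$.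

**Step 2: the diameter is $2$.** The aim is to find a common neighbor for every nonadjacent pair.

- On the same side, vertices $(x,g)^+,(x',g')^+$ are nonadjacent only if $x\ne x'$. A common neighbor $(y,h)^-$ must satisfy $(x-x')\cdot y=g-g'$ and $h=x\cdot y-g$. There are $q$ such $y$, each determining $h$. The case of $X^-$ follows by exchanging the sides.
- If $(x,g)^+,(y,h)^-$ are nonadjacent, so $g+h\ne x\cdot y$, then $(x,x\cdot y-h)^+$ and $(y,x\cdot y-g)^-$ are common neighbors: the first is different from $(x,g)^+$ and in its fiber, and is joined to $(y,h)^-$; the second is checked in the same way.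

Nonadjacent pairs exist, for instance $(x,g)^+,(x',g)^+$ with $x\ne x'$. So the diameter is $2$, and in particular $\Gamma_q$ is connected.

## 8. The four eigenspaces of $\Gamma_q$

**Step 3: passing to complex scalars.** The aim is to be allowed to use characters. For a real subspace $W$ let $W_{\mathbb C}$ be its complexification. The complexified eigenspaces of $A$ are its eigenspaces on $\mathbb C^X$. Expanding products of vectors $u+\mathrm iv$ with $u,v\in W$ shows $(W_{\mathbb C})^{\circ\ell}=(W^{\circ\ell})_{\mathbb C}$. Complexification respects sums, and two real subspaces are equal if and only if their complexifications are. So it suffices to verify (1) in $\mathbb C^X$. We keep the notation $V_i$, and put $\langle u,v\rangle=\sum_zu(z)\overline{v(z)}$.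

*Characters.* Fix a nontrivial additive character $\psi:F\to\mathbb C^*$; for $F=\mathbb F_3$ one may take $\psi(t)=\omega^t$ with $\omega=e^{2\pi\mathrm i/3}$. If $c\ne c'$, then $(c-c')t$ runs over $F$ as $t$ does, so $\psi(c\,\cdot)$ and $\psi(c'\,\cdot)$ differ. Hence these are the $q$ characters of $F$. In the same way, for $z\ne0$ in $K$ the product $z\cdot y$ takes every value in $F$, so the functions $y\mapsto\psi(z\cdot y)$, $z\in K$, are the $q^2$ distinct characters of $K$. Distinct characters are orthogonal, and a nontrivial character sums to $0$. The $q^2-1$ nontrivial characters of $K$ are therefore independent vectors in the $(q^2-1)$-dimensional space of functions on $K$ with sum zero, and so they span it.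

**Step 4: a basis adapted to the fibers.** The aim is to see how $A_1$ and $A_3$ act. Let $e^\pm_{x,c}$ be the vector supported on the fiber $\{(x,g)^\pm:g\in F\}$ with value $\psi(cg)$ at $(x,g)^\pm$. These $2q^3$ vectors form an orthogonal basis of $\mathbb C^X$. We claim
$$A_1e^\pm_{x,c}=(q\delta_{c,0}-1)e^\pm_{x,c},\quad A_3e^+_{x,c}=\sum_{y\in K}\psi(c\,x\cdot y)\,e^-_{y,-c},\quad A_3e^-_{y,c}=\sum_{x\in K}\psi(c\,x\cdot y)\,e^+_{x,-c}. \tag{4}$$
On a fiber $A_1$ is $J-I$, and the values of $e^\pm_{x,c}$ sum to $q\delta_{c,0}$; this gives the first formula. The only neighbor of $(y,h)^-$ in the fiber of $x$ on the plus side is $(x,x\cdot y-h)^+$, so $A_3e^+_{x,c}$ has value $\psi(c(x\cdot y-h))=\psi(c\,x\cdot y)\psi(-ch)$ at $(y,h)^-$. This is the second formula, and the third is its mirror image.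

**Step 5: vectors with $c\ne0$.** The aim is to diagonalize $A$ on the functions summing to zero on each fiber. For $c\ne0$ put
$$e_{x,c}=e^+_{x,c},\qquad f_{x,c}=\frac1q\sum_{y\in K}\psi(c\,x\cdot y)\,e^-_{y,-c}.$$
By (4), $A_3e_{x,c}=qf_{x,c}$, and
$$A_3f_{x,c}=\frac1q\sum_y\psi(c\,x\cdot y)\sum_{x'}\psi(-c\,x'\cdot y)\,e^+_{x',c}=\frac1q\sum_{x'}\Big(\sum_y\psi\big(c(x-x')\cdot y\big)\Big)e_{x',c}=q\,e_{x,c},$$
because the inner sum is $q^2$ if $x'=x$ and $0$ otherwise. In particular, for fixed $c$ the images $A_3f_{x,c}=qe_{x,c}$ are independent, so the $q^2$ vectors $f_{x,c}$ are independent and form a basis of $\mathrm{Span}\{e^-_{y,-c}:y\in K\}$. By (4), $A_1$ acts as $-1$ on all $e_{x,c}$ and $f_{x,c}$. Hence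
$$A(e_{x,c}\pm f_{x,c})=(-1\pm q)(e_{x,c}\pm f_{x,c})\qquad(c\ne0). \tag{5}$$

**Step 6: vectors with $c=0$.** The aim is to treat the functions constant on fibers. Let $\mathbf 1^\pm$ be the indicator vector of $X^\pm$ and $w=\mathbf 1^+-\mathbf 1^-$. By (4), $A_3e^\pm_{x,0}=\mathbf 1^\mp$. Let
$$C_0^\pm=\Big\{\sum_xa_xe^\pm_{x,0}:\ \sum_xa_x=0\Big\}.$$
On $C_0^\pm$, $A_1$ acts as $q-1$ and $A_3$ as $0$, so $A$ acts as $q-1$. Summing over $x$, $A\mathbf 1^\pm=(q-1)\mathbf 1^\pm+q^2\mathbf 1^\mp$, so $A\mathbf 1=(q-1+q^2)\mathbf 1$ and $Aw=(q-1-q^2)w$.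

**Step 7: assembling.** The aim is to check that nothing is missing and that the eigenvalues are distinct.

| space | eigenvalue | dimension |
|---|---|---|
| $V_0=\mathbb C\mathbf 1$ | $\theta_0=q^2+q-1$ | $1$ |
| $V_1=\mathrm{Span}\{e_{x,c}-f_{x,c}:x\in K,\ c\ne0\}$ | $\theta_1=-1-q$ | $q^2(q-1)$ |
| $V_2=\mathrm{Span}\{e_{x,c}+f_{x,c}:x\in K,\ c\ne0\}+C_0^++C_0^-$ | $\theta_2=q-1$ | $q^2(q-1)+2(q^2-1)$ |
| $V_3=\mathbb Cw$ | $\theta_3=q-1-q^2$ | $1$ |

The vectors $e_{x,c},f_{x,c}$ with $c\ne0$ are independent and span the functions summing to zero on fibers, while $C_0^\pm$, $\mathbf 1$, $w$ together span the functions constant on fibers. So the dimensions are as listed, and they add up to $2q^3$. Since $\theta_0-\theta_2=q^2$, $\theta_2-\theta_1=2q$ and $\theta_1-\theta_3=q(q-2)$, all positive for $q\ge3$, we have $\theta_0>\theta_2>\theta_1>\theta_3$. So these four spaces are exactly the eigenspaces of $A$, and $d=3$. The simplicity of the valency $\theta_0$ confirms connectedness.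

For $q=3$ the spectrum, with multiplicities as exponents, is $11^1,\,2^{34},\,(-4)^{18},\,(-7)^1$. For $q=2$ we would have $\theta_1=\theta_3$, which is one reason to require $q\ge3$.

## 9. Verifying the $Q$-polynomial identities

We verify (1) for the ordering $V_0,V_1,V_2,V_3$. For $i=0$ and $i=1$ it holds since $V_0=\mathbb C\mathbf 1$.

**Step 8: products of two vectors of $V_1$.** The aim is a formula covering all of $V_1\circ V_1$. Vectors $e$ and $f$ have disjoint supports; so do distinct fibers; and on one fiber characters multiply. So for $c,c'\ne0$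
$$(e_{x,c}-f_{x,c})\circ(e_{x',c'}-f_{x',c'})=\delta_{x,x'}\,e^+_{x,c+c'}+\frac1{q^2}\sum_y\psi\big((cx+c'x')\cdot y\big)\,e^-_{y,-(c+c')}. \tag{6}$$
There are four cases.

1. $x\ne x'$, $c+c'\ne0$: the product is $\frac1qf_{z,c+c'}$ with $z=(cx+c'x')/(c+c')$.
2. $x=x'$, $c+c'\ne0$: the product is $e_{x,c+c'}+\frac1qf_{x,c+c'}$.
3. $x\ne x'$, $c'=-c$: the product is $\frac1{q^2}\sum_y\psi(c(x-x')\cdot y)\,e^-_{y,0}$, which lies in $C_0^-$ because a nontrivial character of $K$ sums to $0$.
4. $x=x'$, $c'=-c$: the product is $e^+_{x,0}+\frac1{q^2}\mathbf 1^-$.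

**Step 9: $V_1\circ V_1\subseteq V_0+V_1+V_2$.** The aim is one inclusion of (1) at $i=2$. Since eigenspaces are orthogonal, $V_0+V_1+V_2=w^\perp$. So we check that each product is orthogonal to $w$. In cases 1 and 2 the vectors $e_{x,c+c'}$ and $f_{x,c+c'}$ are each supported on one side, and the entries of each sum to zero. The same holds for the vector in case 3. In case 4 the inner product with $w$ is $q-\frac1{q^2}\,q^3=0$.

**Step 10: $V_2\subseteq V_1\circ V_1$.** The aim is to reach every generator of $V_2$.

- *The vectors $e_{z,b}+f_{z,b}$, $b\ne0$.* Since $q\ge3$, choose $c\in F\setminus\{0,b\}$ and put $c'=b-c\ne0$. Choose $0\ne u\in K$ and put $x=z+c'u$, $x'=z-cu$. Then $x-x'=(c+c')u=bu\ne0$ and $cx+c'x'=bz+cc'u-c'cu=bz$. So case 1 gives $\frac1qf_{z,b}\in V_1\circ V_1$. Case 2, with the same $c,c'$ and with $x=x'=z$, gives $e_{z,b}+\frac1qf_{z,b}\in V_1\circ V_1$. So both $f_{z,b}$ and $e_{z,b}$ lie in $V_1\circ V_1$.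
- *The space $C_0^-$.* In case 3, as $x-x'$ runs over $K\setminus\{0\}$, the functions $y\mapsto\psi(c(x-x')\cdot y)$ run over all nontrivial characters of $K$. These span the functions on $K$ with sum zero. So $C_0^-\subseteq V_1\circ V_1$.
- *The space $C_0^+$.* Differences of two vectors from case 4 are $e^+_{x,0}-e^+_{x',0}$, and these span $C_0^+$.

With Step 9, $V_2\subseteq V_1^{\circ2}\subseteq V_0+V_1+V_2$. Hence $V_0+V_1+V_1^{\circ2}=V_0+V_1+V_2$, which is (1) at $i=2$.

**Step 11: the case $i=3$.** The aim is a vector of $V_1^{\circ3}$ outside $w^\perp$. Let $c\ne0$. The first factor below is in $V_1$ and the second in $V_2\subseteq V_1^{\circ2}$, so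
$$(e_{x,c}-f_{x,c})\circ(e_{x,-c}+f_{x,-c})=e^+_{x,0}-\tfrac1{q^2}\mathbf 1^-\ \in\ V_1\circ V_2\subseteq V_1^{\circ3}.$$
Here $f_{x,c}\circ f_{x,-c}=\frac1{q^2}\sum_ye^-_{y,0}=\frac1{q^2}\mathbf 1^-$. The inner product with $w$ is $q+\frac1{q^2}q^3=2q\ne0$. So $\sum_{\ell\le3}V_1^{\circ\ell}$ contains the hyperplane $w^\perp$ strictly, hence equals $\mathbb C^X=\sum_{\ell\le3}V_\ell$.

Thus $\Gamma_q$ is $Q$-polynomial with $d=3$.

## 10. Common neighbors and the matrix $A\circ A^2$

**Step 12: computing $A\circ A^2$.** The aim is to count common neighbors of adjacent vertices, that is, triangles through each kind of edge.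

- *Two vertices $(x,g)^+,(x,g')^+$ of one fiber, $g\ne g'$.* The other $q-2$ vertices of the fiber are common neighbors, and there are no others in $X^+$. A common neighbor $(y,h)^-$ would give $g+h=x\cdot y=g'+h$, which is impossible. Total $q-2$, and the same on $X^-$.
- *Adjacent vertices $(x,g)^+,(y,h)^-$.* A common neighbor in $X^+$ must lie in the fiber of $(x,g)^+$, so it is $(x,g')^+$ with $g'\ne g$ and $g'+h=x\cdot y=g+h$, which is impossible. The same argument excludes $X^-$. Total $0$.

Hence
$$A\circ A^2=(q-2)A_1. \tag{7}$$

**Step 13: $A_1\notin M$.** The aim is to see the two pieces of $V_2$. Every element of $M$ acts as a scalar on $V_2$. But $e_{x,c}+f_{x,c}$ with $c\ne0$ and the nonzero space $C_0^+$ both lie in $V_2$, and $A_1$ acts as $-1$ on the first and as $q-1$ on the second. So $A_1\notin M$. As $q\ge3$, (7) gives $A\circ A^2\notin M$. Together with Steps 1–11 this proves Theorem 1. $\blacksquare$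

Theorem 4 gives a second proof that $M$ is not closed: here $d=3$, $\dim V_3=1$, and $\dim V_2-\dim V_1=2(q^2-1)>0$. The map $\Delta$ of Section 6 sends $e_{x,c}-f_{x,c}$ to $e_{x,c}+f_{x,c}$, so $\Delta V_1$ is the first piece of $V_2$, and $C_0^++C_0^-$ is the surplus. In the prism there is only one fiber on each side, the surplus is zero, and $M$ is closed.

## 11. The entrywise square of $E_1$ in $\Gamma_q$

Finally we return to the point where the approach of Section 5 stopped, and compute $E_1\circ E_1$ for $\Gamma_q$.

The matrix $\frac1q(A_1+I)$ averages over fibers, so $P=I-\frac1q(A_1+I)$ is the projection onto the functions summing to zero on fibers. On that space $A_3$ acts as $-q$ on $V_1$ and as $q$ on the span of the $e_{x,c}+f_{x,c}$, so $E_1=\frac12P-\frac1{2q}A_3P$. Let $B=\frac12(J-ww^t)$, which is $1$ on pairs from opposite sides and $0$ elsewhere; $B\in M$ because $ww^t=nE_3$. Each vertex has exactly one neighbor in each fiber of the other side, so $A_3(A_1+I)=B$. Therefore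
$$E_1=\frac12\Big(I-\frac1q(A_1+I)-\frac1qA_3+\frac1{q^2}B\Big).$$
Its entries are $\frac{q-1}{2q}$ on the diagonal, $-\frac1{2q}$ within a fiber off the diagonal, $0$ for different fibers on the same side, $-\frac{q-1}{2q^2}$ for adjacent vertices on opposite sides, and $\frac1{2q^2}$ for nonadjacent ones. Squaring the entries,
$$E_1\circ E_1=\frac{(q-1)^2}{4q^2}\,I+\frac1{4q^2}\,A_1+\frac{(q-1)^2-1}{4q^4}\,A_3+\frac1{4q^4}\,B.$$
Substitute $A_3=A-A_1$. Since $(q-1)^2-1=q(q-2)$, the coefficient of $A_1$ becomes $\frac1{4q^2}-\frac{q-2}{4q^3}=\frac1{2q^3}$, so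
$$E_1\circ E_1=\frac1{2q^3}\,A_1+(\text{an element of }M).$$
As $A_1\notin M$, already $E_1^{\circ2}\notin M$. On the two pieces of $V_2$ the eigenvalues of $E_1\circ E_1$ differ by $\frac1{2q^3}\cdot q=\frac1{2q^2}$, even though the image of $E_1\circ E_1$ is the space $V_1^{\circ2}$ that condition (1) prescribes, with $V_2\subseteq V_1^{\circ2}\subseteq V_0+V_1+V_2$.
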